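# Weighted plane waves and a codimension-free eigenvalue bound in terms of mean curvature

## 1. Plane waves divided by the square root of the local volume

Let $(\Sigma^n,g)$ be a closed connected Riemannian manifold, $n\ge 2$, and let $\phi:\Sigma\to\mathbb R^m$ be an isometric immersion. Everything is smooth. Write $\mu$ for the Riemannian measure and $V=\mu(\Sigma)$. Fix a number $t>0$ and put
$$F(u)=e^{1-\sqrt{1+u}},\qquad G(x,y)=F\Big(\frac{|\phi(x)-\phi(y)|^2}{t}\Big),\qquad w(x)=\int_\Sigma G(x,y)\,d\mu(y).$$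
For each frequency $\xi\in\mathbb R^m$ consider the function
$$f_\xi(x)=w(x)^{-1/2}\,e^{i\xi\cdot\phi(x)}\qquad (x\in\Sigma). \tag{1}$$
This is a plane wave of $\mathbb R^m$ restricted to $\Sigma$ and divided by $\sqrt w$. The kernel $G(x,y)$ is of order $1$ when $|\phi(x)-\phi(y)|\lesssim\sqrt t$ and decays exponentially beyond that distance, so $w(x)$ is a smoothed version of the volume of $\Sigma$ that lies within Euclidean distance $\sqrt t$ of $\phi(x)$. The squared norm of every $f_\xi$ is the same number,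
$$Z=\int_\Sigma\frac{d\mu}{w},$$
which we read as the number of patches of size $\sqrt t$ that $\Sigma$ contains.

**Example (the unit sphere $S^2\subset\mathbb R^3$).** The part of $S^2$ within chordal distance $r\le 2$ of a point has area exactly $\pi r^2$. Hence $w$ is constant, and with $v=\sqrt{1+r^2/t}$, $r\,dr=t\,v\,dv$,
$$w=\int_0^2 2\pi r\,e^{1-\sqrt{1+r^2/t}}\,dr=2\pi t\int_1^{\sqrt{1+4/t}}v\,e^{1-v}\,dv\le 2\pi t\int_1^\infty v\,e^{1-v}\,dv=4\pi t .$$
So $Z=4\pi/w\ge 1/t$, as the reading "number of patches" suggests.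

The functions (1) serve to produce many small eigenvalues. If we average over $\xi$ with a well-chosen probability law, we shall find that **at least $Z/2$ eigenvalues of the Laplacian lie below $(2n+\frac12)/t$**, whatever $m$ is (Lemma 1). After that, all one needs is an upper bound for $w$, and because $w$ enters through $\int w^{-1}$, it is enough to have that bound on half of $\Sigma$.

## 2. Bounding $\lambda_k$ by the mean curvature, with the growth of Weyl's law

Let $0=\lambda_0<\lambda_1\le\lambda_2\le\cdots$ be the eigenvalues of $-\Delta$ on $(\Sigma,g)$, counted with multiplicity.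

**Mean curvature vector.** $H=H_\phi$ is $\frac1n$ times the trace of the second fundamental form. Equivalently $\Delta\phi=nH$, with $\Delta$ applied to each coordinate. On the sphere of radius $a$ in $\mathbb R^{n+1}$ we have $H=-\phi/a^2$ and $|H|=1/a$.

**Weyl's law.** On a fixed $\Sigma$, $\lambda_k$ is asymptotic to $c\,(k/V)^{2/n}$ as $k\to\infty$, with $c>0$ depending only on $n$.

The starting point is the known inequality
$$\lambda_k\le C(n,m)\Big(\frac1V\int_\Sigma|H|^2\,d\mu\Big)k\qquad(k\ge1).$$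
It has two defects: the power $k^1$ agrees with Weyl's law only when $n=2$, and the constant depends on the dimension $m$ of the ambient space. The problem, from Gerasim Kokarev, "Conformal volume and eigenvalue problems", arXiv:1712.08150 (2017), is to determine whether one can have
$$\lambda_k\le C(n)\Big(\frac1V\int_\Sigma|H|^2\,d\mu\Big)k^{2/n}\qquad(k\ge1)$$
with $C(n)$ depending on $n$ only. The answer is yes, and the mean of $|H|^2$ may be replaced by the square of the mean of $|H|$. Write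
$$B=\frac1V\int_\Sigma|H|\,d\mu,\qquad N(\Lambda)=\#\{i\ge0:\lambda_i<\Lambda\}.$$

**Theorem 1.** For every isometric immersion $\phi:\Sigma^n\to\mathbb R^m$ we have $B>0$ and, for all $\Lambda>0$ and $k\ge1$,
$$N(\Lambda)\ge c_n\Big(\frac{\Lambda}{B^2}\Big)^{n/2},\qquad \lambda_k\le C(n)\Big(\frac1V\int_\Sigma|H|\,d\mu\Big)^2k^{2/n}\le C(n)\Big(\frac1V\int_\Sigma|H|^2\,d\mu\Big)k^{2/n},$$
with $c_n^{-1}=2^{n+3}\,e\,n!\,(2n+\tfrac12)^{n/2}(4^{n+1}n)^n$ and $C(n)=(2/c_n)^{2/n}$.

**Theorem 2 (sharpness).** (a) The exponent $2/n$ of $k$ cannot be lowered. (b) For $0<p<1$, $n\ge2$ and any fixed $k\ge1$, there is no constant $C=C(n,k,p)$ with $\lambda_k\le C\big(\frac1V\int|H|^p\big)^{2/p}$, not even for embedded convex hypersurfaces of $\mathbb R^{n+1}$. Hence the estimate $\lambda_k\le C(n,p)\big(\frac1V\int|H|^p\big)^{2/p}k^{2/n}$ holds if and only if $p\ge1$.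

Both sides of the estimate of Theorem 1 scale alike: replacing $\phi$ by $a\phi$ multiplies $\lambda_k$ and $B^2$ by $a^{-2}$.

## 3. Three computations by hand: $\lambda_1$, flat tori, flattened ellipsoids

**The case $k=1$.** Translate so that $\int\phi\,d\mu=0$. Each coordinate $\phi_a$ is then admissible for $\lambda_1$, and $\sum_a|\nabla\phi_a|^2=n$, so $\lambda_1\int|\phi|^2\,d\mu\le nV$. Moreover $\Delta\frac{|\phi|^2}2=n+n\langle H,\phi\rangle$, and integration gives $V=-\int\langle H,\phi\rangle\,d\mu$. By Cauchy–Schwarz,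
$$\lambda_1V^2\le\int|H|^2\,d\mu\cdot\lambda_1\int|\phi|^2\,d\mu\le nV\int|H|^2\,d\mu ,$$
that is, $\lambda_1\le n\cdot\frac1V\int|H|^2$. So for $k=1$ the bound with the $L^2$ mean holds and the codimension plays no role.

**Flat tori.** Let $\Sigma$ be the product of circles of radii $a_1,\dots,a_n$ in $\mathbb R^{2n}$. The eigenvalues are $\sum_j l_j^2/a_j^2$ with $l\in\mathbb Z^n$, and $|H|=\frac1n\big(\sum_ja_j^{-2}\big)^{1/2}\ge\frac1{n\min_j a_j}$ is constant. All $l$ with $|l_j|<a_j\sqrt{\Lambda/n}$ for each $j$ give eigenvalues below $\Lambda$. An interval $(-s,s)$ with $s>0$ contains $2\lceil s\rceil-1\ge s$ integers. Hence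
$$N(\Lambda)\ge\prod_ja_j\sqrt{\Lambda/n}\ge\Big(\sqrt{\Lambda/n}\,\min_ja_j\Big)^n\ge\Big(\frac{\Lambda}{n^3|H|^2}\Big)^{n/2},$$
which is of the form claimed in Theorem 1, however thin the torus is.

**Flattened ellipsoids.** For $0<\varepsilon\le1$ let
$$\Sigma_\varepsilon=\{(x,z)\in\mathbb R^n\times\mathbb R:\ |x|^2+z^2/\varepsilon^2=1\}.$$
We shall use this family twice, so we compute its geometry now. Parametrize it by $x=\sin\theta\,\omega$, $z=\varepsilon\cos\theta$ with $\theta\in[0,\pi]$, $\omega\in S^{n-1}$, and put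
$$q=\sqrt{\cos^2\theta+\varepsilon^2\sin^2\theta}\le1 .$$
The metric is $q^2d\theta^2+\sin^2\theta\,g_{S^{n-1}}$, so $d\mu=q\sin^{n-1}\theta\,d\theta\,d\omega$. The meridian $(\sin\theta,\varepsilon\cos\theta)$ has curvature
$$\frac{|\cos\theta\cdot(-\varepsilon\cos\theta)-(-\varepsilon\sin\theta)(-\sin\theta)|}{q^3}=\frac{\varepsilon}{q^3}.$$
The unit normal is $(\varepsilon\sin\theta\,\omega,\cos\theta)/q$. When $\omega$ moves with velocity $v$, the point moves with velocity $\sin\theta\,v$ and the normal with velocity $(\varepsilon\sin\theta/q)\,v$. So the other $n-1$ principal curvatures are $\varepsilon/q$. (At the poles these values hold by continuity.) Since $q\le1$,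
$$\frac{\varepsilon}{n\,q^{3}}\le|H|=\frac1n\Big(\frac{\varepsilon}{q^3}+(n-1)\frac\varepsilon q\Big)\le\frac{\varepsilon}{q^{3}}. \tag{2}$$
Each of the halves $z>0$ and $z<0$ is a graph over the open unit ball, whose volume we call $\omega_n$. Hence $V\ge2\omega_n$. For $p>0$, (2) gives
$$\int_{\Sigma_\varepsilon}|H|^p\,d\mu\le|S^{n-1}|\,\varepsilon^p\int_0^\pi q^{1-3p}\,d\theta . \tag{3}$$
We have $q\ge|\cos\theta|$, and $q\ge\varepsilon$ because $q^2=\varepsilon^2+(1-\varepsilon^2)\cos^2\theta$. Also $|\cos\theta|\ge\frac2\pi|\theta-\frac\pi2|$. With $\sigma=\frac2\pi|\theta-\frac\pi2|$, for every $a>0$,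
$$\int_0^\pi q^{-a}\,d\theta\le\pi\int_0^1\max(\sigma,\varepsilon)^{-a}\,d\sigma=\pi\Big(\varepsilon^{1-a}+\int_\varepsilon^1\sigma^{-a}\,d\sigma\Big). \tag{4}$$
For $p=1$, i.e. $a=2$, this yields $\int|H|\,d\mu\le2\pi|S^{n-1}|=2\pi n\,\omega_n$, hence
$$B\le\pi n\qquad\text{for all }\Sigma_\varepsilon . \tag{5}$$

## 4. Counting eigenvalues with plane waves

**The unweighted waves.** A sensible first try is to use $e^{i\xi\cdot\phi}$ itself, with $\xi$ random of law $P$ on $\mathbb R^m$ such that $\int e^{i\xi\cdot z}dP=F(|z|^2/t)$ and $\int\xi_a\xi_b\,dP=\delta_{ab}/t$. (Such a $P$ is built in the proof below.) Let $u_i$ be real orthonormal eigenfunctions and $p_i=\int|\langle e^{i\xi\cdot\phi},u_i\rangle|^2dP=\iint G(x,y)u_i(x)u_i(y)\,d\mu\,d\mu$. Then $p_i\le\sup w$ by $ab\le\frac12(a^2+b^2)$, while $\sum p_i=V$ and $\sum\lambda_ip_i=\frac ntV$. With $\Lambda=2n/t$,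
$$\tfrac12\Lambda V=\sum_i(\Lambda-\lambda_i)p_i\le\Lambda\,N(\Lambda)\,\sup w,\qquad\text{so}\qquad N(\Lambda)\ge\frac{V}{2\sup w}.$$
This has no $m$ in it, but it demands an upper bound for $w$ at *every* point. Section 6 shows that the natural way to prove volume bounds breaks down at individual points. The factor $w^{-1/2}$ in (1) replaces $V/\sup w$ by $\int w^{-1}d\mu$, and bad points may then be dropped. The price is the gradient of $w$. This is why $F$ is $e^{1-\sqrt{1+u}}$ and not the Gaussian $e^{-u}$. For the Gaussian the same computation gives only $|\nabla_xG|\le\frac{2\sqrt u}{\sqrt t}G$ with $\sqrt u$ unbounded; for our $F$ it gives $|\nabla_xG|\le G/\sqrt t$.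

**Lemma 1.** For every $\Lambda>0$, $\ \sum_i(\Lambda-\lambda_i)_+\ge\big(\Lambda-\frac{n+1/4}{t}\big)Z$. In particular, if $\Lambda=(2n+\frac12)/t$, then $N(\Lambda)\ge Z/2$.

*Proof.* The function $w$ is positive, and it is smooth because $F$ is smooth on $u>-1$.

**Step 1: write $F$ as a mixture of Gaussians.** We need the classical formula
$$\int_0^\infty\frac{1}{2\sqrt\pi}\,s^{-3/2}e^{-1/(4s)}e^{-ps}\,ds=e^{-\sqrt p}\qquad(p>0). \tag{6}$$
To prove it, let $J(a)=\int_0^\infty e^{-\sigma^2-a^2/\sigma^2}d\sigma$ for $a\ge0$. For $a>0$, $J'(a)=-2a\int_0^\infty\sigma^{-2}e^{-\sigma^2-a^2/\sigma^2}d\sigma$, and the substitution $\sigma=a/\tau$ turns this into $-2J(a)$. Since $J$ is continuous with $J(0)=\frac{\sqrt\pi}2$, we get $J(a)=\frac{\sqrt\pi}2e^{-2a}$. Substituting $s=\frac1{4\sigma^2}$, for which $s^{-3/2}=8\sigma^3$ and $|ds|=\frac12\sigma^{-3}d\sigma$, the left side of (6) becomes $\frac2{\sqrt\pi}\int_0^\infty e^{-\sigma^2-p/(4\sigma^2)}d\sigma=\frac2{\sqrt\pi}J(\sqrt p/2)=e^{-\sqrt p}$.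

Take $p=1+u$ with $u\ge0$ and multiply by $e$:
$$F(u)=\int_0^\infty e^{-us}\,d\nu(s),\qquad d\nu=\frac1{2\sqrt\pi}s^{-3/2}e^{1-s-1/(4s)}\,ds .$$
Since $F(0)=1$, $\nu$ is a probability measure. As $u\downarrow0$, $\frac{1-e^{-us}}{u}\uparrow s$, so by monotone convergence $\int s\,d\nu=-F'(0)=\frac12$.

**Step 2: choose the random frequency.** Draw $s\sim\nu$, and given $s$ let $\xi$ be a centered Gaussian vector in $\mathbb R^m$ with covariance $\frac{2s}{t}I$. Let $P$ be the law of $\xi$. Given $s$, the mean of $e^{i\xi\cdot z}$ is $e^{-s|z|^2/t}$. Averaging over $s$,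
$$\int e^{i\xi\cdot z}\,dP(\xi)=F(|z|^2/t),\qquad\int\xi_a\xi_b\,dP=\frac2t\cdot\frac12\,\delta_{ab}=\frac{\delta_{ab}}t. \tag{7}$$

**Step 3: no eigenfunction receives weight more than $1$.** Let $u_i$ be real $L^2$-orthonormal eigenfunctions for $\lambda_i$ and $p_i=\int|\langle f_\xi,u_i\rangle|^2dP(\xi)\ge0$, where $\langle f_\xi,u_i\rangle=\int f_\xi u_i\,d\mu$. Expanding the square and using Fubini and (7) with $z=\phi(x)-\phi(y)$,
$$p_i=\iint G(x,y)\frac{u_i(x)u_i(y)}{\sqrt{w(x)w(y)}}\,d\mu\,d\mu\le\iint G(x,y)\,\frac12\Big(\frac{u_i(x)^2}{w(x)}+\frac{u_i(y)^2}{w(y)}\Big)d\mu\,d\mu=\int u_i^2\,d\mu=1 .$$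
We used $G\ge0$, the symmetry of $G$ and $\int G(x,y)\,d\mu(y)=w(x)$. This is where the exponent $-\frac12$ of $w$ is needed.

**Step 4: total weight.** By Parseval, $\sum_i|\langle f_\xi,u_i\rangle|^2=\|f_\xi\|^2=Z$ for each $\xi$. Integrating in $\xi$, $\sum_ip_i=Z$.

**Step 5: total energy.** Since $f_\xi$ is smooth, $\langle-\Delta f_\xi,u_i\rangle=\lambda_i\langle f_\xi,u_i\rangle$ and Parseval gives $\sum_i\lambda_i|\langle f_\xi,u_i\rangle|^2=\int|\nabla f_\xi|^2d\mu$. Let $\xi^{\top_x}$ be the orthogonal projection of $\xi$ onto $d\phi(T_x\Sigma)$; it corresponds to $\nabla(\xi\cdot\phi)$ at $x$. Then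
$$\nabla f_\xi=e^{i\xi\cdot\phi}\big(\nabla w^{-1/2}+i\,w^{-1/2}\xi^{\top}\big),\qquad|\nabla f_\xi|^2=|\nabla w^{-1/2}|^2+\frac{|\xi^\top|^2}{w},$$
because the two terms in the bracket are real and purely imaginary. By (7), $\int|\xi^{\top_x}|^2dP$ is $\frac1t$ times the trace of a projection of rank $n$, so it equals $\frac nt$; this is why $m$ does not appear. Hence
$$\sum_i\lambda_ip_i=\int|\nabla w^{-1/2}|^2\,d\mu+\frac nt\,Z .$$

**Step 6: bound the gradient of the weight.** Put $u=|\phi(x)-\phi(y)|^2/t$. We have $F'(u)=-\frac{F(u)}{2\sqrt{1+u}}$ and $|\nabla_xu|\le\frac2t|\phi(x)-\phi(y)|=\frac{2\sqrt u}{\sqrt t}$, so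
$$|\nabla_xG|\le\frac{F(u)}{\sqrt{1+u}}\cdot\frac{\sqrt u}{\sqrt t}\le\frac{G}{\sqrt t}.$$
Integrating in $y$, $|\nabla w|\le w/\sqrt t$, and $|\nabla w^{-1/2}|^2=\frac{|\nabla w|^2}{4w^3}\le\frac1{4tw}$. Therefore $\sum_i\lambda_ip_i\le\frac{n+1/4}tZ$.

**Step 7: compare.** As $0\le p_i\le1$,
$$\sum_i(\Lambda-\lambda_i)_+\ge\sum_i(\Lambda-\lambda_i)_+p_i\ge\sum_i(\Lambda-\lambda_i)p_i\ge\Big(\Lambda-\frac{n+1/4}{t}\Big)Z .$$
If $\Lambda=(2n+\frac12)/t$, then $\frac{n+1/4}t=\frac\Lambda2$ and the right side is $\frac12\Lambda Z$. The left side is at most $\Lambda N(\Lambda)$, since each term is at most $\Lambda$ and vanishes unless $\lambda_i<\Lambda$. Hence $N(\Lambda)\ge Z/2$. $\square$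

For $S^2$, where $Z\ge1/t$, the lemma gives $N(\Lambda)\ge\frac1{2t}=\frac\Lambda9$. Directly, the eigenvalues $\ell(\ell+1)$ with multiplicity $2\ell+1$ give $N(\Lambda)=(L+1)^2$ with $L$ the largest integer such that $L(L+1)<\Lambda$. Since $\Lambda\le(L+1)(L+2)\le2(L+1)^2$, indeed $N(\Lambda)\ge\Lambda/2$.

## 5. Extrinsic balls and the monotonicity inequality

To bound $w$ from above we must bound the volume of $\Sigma$ near a point, where "near" refers to distance in $\mathbb R^m$. For $x\in\Sigma$ and $r>0$ put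
$$B_r(x)=\{y\in\Sigma:|\phi(y)-\phi(x)|<r\},\quad M(x,r)=\mu(B_r(x))>0,\quad h(x,r)=\int_{B_r(x)}|H|\,d\mu .$$
We call $B_r(x)$ the extrinsic ball. It need not be a small piece around $x$: on $\Sigma_\varepsilon$ the two poles are at Euclidean distance $2\varepsilon$, so for $r>2\varepsilon$ the ball $B_r$ about one pole contains the other.

For fixed $r$, $M(\cdot,r)$ and $h(\cdot,r)$ are lower semicontinuous, hence Borel: if $x_k\to x$, then $1_{B_r(x)}\le\liminf 1_{B_r(x_k)}$ pointwise because the ball is defined by a strict inequality, and Fatou's lemma applies.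

The tool that turns a bound on $H$ into a bound on $M$ is the following.

**Lemma 2.** For $x\in\Sigma$ and $r>0$: $\ r^{-n}M(x,r)\le(2r)^{-n}M(x,2r)+n\,r^{1-n}h(x,2r).$

*Proof.* Let $p=\phi(x)$, $\rho=|\phi-p|$, and let $(\phi-p)^\top=\nabla\frac{\rho^2}2$ be the tangential part of $\phi-p$. From $\Delta\phi=nH$ and $|d\phi|^2=n$,
$$\operatorname{div}_\Sigma(\phi-p)^\top=\Delta\tfrac{\rho^2}2=n+n\langle H,\phi-p\rangle. \tag{8}$$

**Step 1: test with a radial cutoff.** Let $\psi:[0,\infty)\to[0,1]$ be smooth, nonincreasing, equal to $1$ near $0$ and to $0$ on $[1,\infty)$. Then $\psi(\rho/s)$ is smooth on $\Sigma$, with gradient $\psi'(\rho/s)\frac{(\phi-p)^\top}{s\rho}$. The integral of $\operatorname{div}_\Sigma\big(\psi(\rho/s)(\phi-p)^\top\big)$ over the closed manifold $\Sigma$ vanishes, so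
$$0=n\int\psi(\rho/s)\,d\mu+\int\psi'(\rho/s)\frac{|(\phi-p)^\top|^2}{s\rho}\,d\mu+n\int\psi(\rho/s)\langle H,\phi-p\rangle\,d\mu .$$

**Step 2: read this as a differential inequality.** Let $I(s)=\int\psi(\rho/s)\,d\mu$; then $sI'(s)=-\int\psi'(\rho/s)\frac\rho s\,d\mu$. Since $\psi'\le0$ and $|(\phi-p)^\top|\le\rho$, the second term above is at least $\int\psi'(\rho/s)\frac\rho s\,d\mu=-sI'(s)$. Where $\psi(\rho/s)\ne0$ we have $\rho<s$, so the third term is at least $-ns\,h(x,s)$. Hence $sI'(s)\ge nI(s)-ns\,h(x,s)$, that is,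
$$\frac{d}{ds}\big(s^{-n}I(s)\big)\ge-n\,s^{-n}h(x,s).$$

**Step 3: integrate over one octave and remove the cutoff.** For $s\in[r,2r]$ we have $s^{-n}h(x,s)\le r^{-n}h(x,2r)$, so
$$(2r)^{-n}I(2r)-r^{-n}I(r)\ge-n\int_r^{2r}s^{-n}h(x,s)\,ds\ge-n\,r^{1-n}h(x,2r).$$
Here $I(2r)\le M(x,2r)$. Choose $\psi=\psi_j$ equal to $1$ on $[0,1-\frac1j]$; then $I(r)\ge M\big(x,(1-\frac1j)r\big)\to M(x,r)$ as $j\to\infty$. $\square$

**Positivity of $B$.** Integrating (8) over $\Sigma$ gives $V=-\int\langle H,\phi-p\rangle\,d\mu$. Since $V>0$, the continuous field $H$ is not identically $0$, so $B>0$.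

## 6. Two ways of summing the errors, and where each one stops

We want $M(x,r)\le C(n)(rB)^nV$ for all $r$. For $r$ of order $1/B$ or larger this is trivial, because $M\le V$. So one starts at a radius $R=c(n)/B$ and goes down through $r_j=2^{-j}R$ with Lemma 2.

**Summing at each point.** Telescoping Lemma 2 gives $r_j^{-n}M(x,r_j)\le R^{-n}V+n\sum_{i=1}^{j}r_i^{1-n}h(x,2r_i)$, and we would need the sum to be at most $C(n)R^{-n}V$ for every $x$. This is false. Take $\Sigma_\varepsilon$ with $\varepsilon\le\frac14$ and the point $x=(e_1,0)$ on its edge, and let $\varepsilon\le r\le\frac14$. The points with $|\theta-\frac\pi2|\le\varepsilon$ and $|\omega-e_1|<\frac r4$ have distance to $x$ at most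
$$(1-\sin\theta)+|\omega-e_1|+\varepsilon|\cos\theta|\le\tfrac12\varepsilon^2+\tfrac r4+\varepsilon^2\le\tfrac38r+\tfrac r4<r,$$
so they lie in $B_r(x)$. At these points $q^2\le2\varepsilon^2$, hence $|H|\,q\ge\frac{\varepsilon}{nq^2}\ge\frac1{2n\varepsilon}$ by (2). Integrating over a $\theta$-interval of length $2\varepsilon$ and a cap of $S^{n-1}$ of measure at least $c(n)r^{n-1}$ gives $h(x,r)\ge c'(n)\,r^{n-1}$. So every $r_i\le R$ with $\varepsilon\le2r_i\le\frac14$ contributes at least a fixed positive constant to the sum. By (5), $R\ge\frac{c(n)}{\pi n}$, so the number of such scales tends to infinity as $\varepsilon\to0$, while $R^{-n}V$ stays bounded: $B\le\pi n$ and $V\le\pi|S^{n-1}|$. The summed errors at $x$ are not controlled by $B$.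

**Summing on average.** The points on the edge are few, so we average over $x$ and use relative errors. With $e_r(x)=\frac{n\,r\,h(x,2r)}{M(x,r)}$, Lemma 2 reads $(1-e_r(x))\,r^{-n}M(x,r)\le(2r)^{-n}M(x,2r)$. By Tonelli,
$$\int_\Sigma e_r\,d\mu=n\,r\int_\Sigma|H(y)|\Big(\int_{B_{2r}(y)}\frac{d\mu(x)}{M(x,r)}\Big)d\mu(y). \tag{9}$$
If the inner integral were at most $C(n)$, then $\int e_r\,d\mu\le C(n)\,rBV$, this would sum over $r=r_j$ to $C(n)RBV$, and Markov's inequality would finish. The obvious bound for the inner integral is by covering: if $U$ is the preimage of a Euclidean ball of radius $r/2$, then $U\subset B_r(x)$ for every $x\in U$, so $\int_U\frac{d\mu(x)}{M(x,r)}\le1$; hence the inner integral is at most the number of balls of radius $r/2$ needed to cover a ball of radius $2r$ in $\mathbb R^m$. Comparing volumes, that number is at least $4^m$. This is where the codimension enters.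

**What would suffice.** The inner integral is at most $C(n)$ as soon as $M(x,r)\ge C(n)^{-1}M(y,2r)$ for the points $x$ that occur. Since $B_{2r}(y)\subset B_{4r}(x)$, it is enough that $M(x,4r)\le C(n)\,M(x,r)$. This need not hold. But with the constant $C(n)=4^n$ its failure is good news: it says $M(x,4r)>4^nM(x,r)$, which is
$$r^{-n}M(x,r)<(4r)^{-n}M(x,4r),$$
a monotonicity inequality from $r$ to $4r$ **with no error term**. So we use Lemma 2 only at pairs $(x,r)$ where it can be averaged, and at all other pairs we do not need it.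

## 7. Euclidean volume growth at half of the points

**Definition.** For $r>0$ let $D_r=\{x\in\Sigma:M(x,4r)\le4^nM(x,r)\}$.

**Examples.** On $S^2$ we have $M(x,r)=\pi\min(r,2)^2$, so $M(x,4r)\le16M(x,r)$ always, with equality for $r\le\frac12$; thus $D_r=S^2$ for all $r$. On the other hand, let $n=2$, $\varepsilon\le\frac14$, and let $x=(0,\varepsilon)$ be the pole of $\Sigma_\varepsilon$. Points with $z\le0$ are at distance at least $\varepsilon$ from $x$, so $B_\varepsilon(x)$ lies in the upper sheet over $|x|<\varepsilon$, where the slope is at most $\frac{\varepsilon^2}{\sqrt{1-\varepsilon^2}}<0.1$; hence $M(x,\varepsilon)\le1.01\,\pi\varepsilon^2$. The ball $B_{4\varepsilon}(x)$ contains both sheets over $|x|<\sqrt{12}\,\varepsilon<1$, because there the distance squared is less than $12\varepsilon^2+4\varepsilon^2$. So $M(x,4\varepsilon)\ge24\pi\varepsilon^2>16M(x,\varepsilon)$, and $x\notin D_\varepsilon$: the second sheet has come into view.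

Put
$$R=\frac{1}{4^{n+1}nB}.$$

**Lemma 3.** There is a Borel set $\mathcal G\subset\Sigma$ with $\mu(\mathcal G)\ge V/2$ such that
$$M(x,r)\le2^{n+1}(r/R)^nV\qquad\text{for all }x\in\mathcal G,\ r>0 .$$

*Proof.* Keep the relative error of Lemma 2 only on $D_r$:
$$\varepsilon_r(x)=1_{D_r}(x)\,\frac{n\,r\,h(x,2r)}{M(x,r)} .$$
This is a Borel function, since $D_r$ is a Borel set.

**Step 1: the average of $\varepsilon_r$ has no $m$ in it.** If $x\in D_r$ and $y\in B_{2r}(x)$, then $B_{2r}(y)\subset B_{4r}(x)$ by the triangle inequality, so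
$$M(x,r)\ge4^{-n}M(x,4r)\ge4^{-n}M(y,2r).$$
The set $\{(x,y):|\phi(x)-\phi(y)|<2r\}$ is open and symmetric, so Tonelli applies as in (9):
$$\int\varepsilon_r\,d\mu=nr\int_\Sigma|H(y)|\int_{D_r\cap B_{2r}(y)}\frac{d\mu(x)}{M(x,r)}\,d\mu(y)\le nr\int_\Sigma|H(y)|\,\frac{4^n\mu(B_{2r}(y))}{M(y,2r)}\,d\mu(y)=4^nn\,r\,BV .$$

**Step 2: choose the good set.** Let $r_j=2^{-j}R$ for all integers $j\ge-1$ and $E=\sum_{j\ge1}\varepsilon_{r_j}$. Since $\sum_{j\ge1}r_j=R$, $\int E\,d\mu\le4^nnRBV=\frac V4$. By Markov's inequality $\mu(\{E>\frac12\})\le2\cdot\frac V4=\frac V2$. So $\mathcal G=\{E\le\frac12\}$ has $\mu(\mathcal G)\ge V/2$.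

**Step 3: climb from $r_j$ to $R$.** Fix $x\in\mathcal G$ and write $\Theta_j=r_j^{-n}M(x,r_j)$. Let $j\ge1$.

- If $x\notin D_{r_j}$, then $\Theta_j<\Theta_{j-2}$, because $4r_j=r_{j-2}$; and $\varepsilon_{r_j}(x)=0$.
- If $x\in D_{r_j}$, then $n\,r_j^{1-n}h(x,2r_j)=\varepsilon_{r_j}(x)\,\Theta_j$, and Lemma 2 says $(1-\varepsilon_{r_j}(x))\Theta_j\le\Theta_{j-1}$, because $2r_j=r_{j-1}$.

In both cases $(1-\varepsilon_{r_j}(x))\,\Theta_j\le\Theta_{j'}$ with $j'=j-2$ or $j'=j-1$. Here $0\le\varepsilon_{r_j}(x)\le E(x)\le\frac12$, so we may divide by the bracket. Repeat from $j'$ until the index is $0$ or $-1$. The indices strictly decrease, so each is used at most once. For numbers $a_i\in[0,1]$ one has $\prod(1-a_i)\ge1-\sum a_i$, by induction from $(1-a)(1-b)\ge1-a-b$. Hence the product of the factors used is at least $1-E(x)\ge\frac12$. At the end, $\Theta_0\le R^{-n}V$ and $\Theta_{-1}\le(2R)^{-n}V$. Therefore $\Theta_j\le2R^{-n}V$ for $j\ge1$, and trivially for $j=0$.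

**Step 4: fill in the other radii.** If $0<r<R$, choose $j\ge0$ with $r_{j+1}<r\le r_j$. Since $r_j<2r$,
$$M(x,r)\le M(x,r_j)\le2(r_j/R)^nV\le2^{n+1}(r/R)^nV .$$
If $r\ge R$, then $M(x,r)\le V\le(r/R)^nV$. $\square$

## 8. From volume growth to the counting function: proof of Theorem 1

We have already seen that $B>0$.

**Step 1: bound $w$ on $\mathcal G$.** Let $f(r)=F(r^2/t)=e^{1-\sqrt{1+r^2/t}}$, a decreasing function with $f(r)\le e\cdot e^{-r/\sqrt t}$. Since $f(\rho)=\int_\rho^\infty(-f'(r))\,dr$, integrating over $y$ with $\rho=|\phi(x)-\phi(y)|$ gives $w(x)=\int_0^\infty M(x,r)(-f'(r))\,dr$. For $x\in\mathcal G$, Lemma 3 and an integration by parts yield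
$$w(x)\le\frac{2^{n+1}V}{R^n}\int_0^\infty r^n(-f'(r))\,dr=\frac{2^{n+1}V}{R^n}\int_0^\infty nr^{n-1}f(r)\,dr\le2^{n+1}e\,n!\,\Big(\frac{\sqrt t}R\Big)^nV ,$$
because $\int_0^\infty nr^{n-1}e^{-r/\sqrt t}\,dr=n!\,t^{n/2}$.

**Step 2: bound $Z$.** Discard the complement of $\mathcal G$:
$$Z\ge\int_{\mathcal G}\frac{d\mu}w\ge\frac{V}{2}\cdot\frac{(R/\sqrt t)^n}{2^{n+1}e\,n!\,V}=\frac{(R/\sqrt t)^n}{2^{n+2}e\,n!}.$$
The volume $V$ cancels.

**Step 3: count.** Given $\Lambda>0$, take $t=(2n+\frac12)/\Lambda$. Lemma 1 gives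
$$N(\Lambda)\ge\frac Z2\ge\frac{R^n\Lambda^{n/2}}{2^{n+3}e\,n!\,(2n+\frac12)^{n/2}}=c_n\Big(\frac\Lambda{B^2}\Big)^{n/2},$$
where we inserted $R^n=(4^{n+1}n)^{-n}B^{-n}$.

**Step 4: pass to $\lambda_k$.** For $k\ge1$ choose $\Lambda=B^2\big(\frac{k+1}{c_n}\big)^{2/n}$. Then $N(\Lambda)\ge k+1$, so at least the $k+1$ eigenvalues $\lambda_0,\dots,\lambda_k$ are below $\Lambda$. As $k+1\le2k$,
$$\lambda_k<\Lambda\le(2/c_n)^{2/n}B^2k^{2/n}=C(n)\,B^2k^{2/n}.$$
By Cauchy–Schwarz $B^2\le\frac1V\int|H|^2\,d\mu$, which is the last inequality of the theorem. $\blacksquare$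

## 9. The exponents $2/n$ and $p=1$: proof of Theorem 2

**(a)** On a fixed $\Sigma$, say the round sphere, Weyl's law makes $\lambda_k$ asymptotic to a positive constant times $k^{2/n}$. A bound by a constant times $k^\alpha$ with $\alpha<2/n$ would give $\lambda_k/k^{2/n}\to0$, a contradiction.

**(b)** Let $0<p<1$. We show that on the ellipsoids $\Sigma_\varepsilon$ of Section 3 all $\lambda_k$, $k\ge1$, stay above $1$ while $\frac1V\int|H|^p\to0$. The reason is that as $\varepsilon\to0$ the curvature concentrates on the edge, in a band of width of order $\varepsilon^2$ where $|H|$ is of order $\varepsilon^{-2}$. For $p=1$ such a band contributes a quantity of order $1$, for $p<1$ one of order $\varepsilon^{2-2p}$.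

**Step 1: $\lambda_k\ge1$.** All principal curvatures are positive, so by the Gauss equation the sectional curvatures are positive: the curvature of the plane spanned by orthonormal $v,v'$ is $A(v,v)A(v',v')-A(v,v')^2>0$ for the positive definite second fundamental form $A$. Each meridian has length $L=\int_0^\pi q\,d\theta\le\pi$. Two points at distances $a,b$ from one pole along their meridians can be joined through that pole or through the other one, so their distance is at most $\min(a+b,\,2L-a-b)\le L$. Hence $\operatorname{diam}\Sigma_\varepsilon\le\pi$. The theorem of Zhong and Yang (Sci. Sinica Ser. A 27 (1984)) says $\lambda_1\ge\pi^2/\operatorname{diam}^2$ if $\mathrm{Ric}\ge0$. So $\lambda_k\ge\lambda_1\ge1$ for all $k\ge1$.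

**Step 2: $\frac1V\int|H|^p\to0$.** We know $V\ge2\omega_n$, and $\int|H|^pd\mu\le|S^{n-1}|\,\varepsilon^p\int_0^\pi q^{1-3p}d\theta$ by (3). Let $a=3p-1$. If $a\le0$, the last integral is at most $\pi$, since $q\le1$. If $a>0$, use (4):

- for $0<a<1$ the integral is at most $\pi\big(1+\frac1{1-a}\big)$;
- for $a=1$ it is at most $\pi\big(1+\log\frac1\varepsilon\big)$;
- for $a>1$ it is at most $\pi\big(1+\frac1{a-1}\big)\varepsilon^{1-a}$, and $1-a=2-3p$.

So $\int|H|^p\,d\mu$ is $O(\varepsilon^p)$ if $3p<2$, $O(\varepsilon^p\log\frac1\varepsilon)$ if $3p=2$, and $O(\varepsilon^{p}\varepsilon^{2-3p})=O(\varepsilon^{2-2p})$ if $3p>2$. In all cases it tends to $0$ as $\varepsilon\to0$, because $0<p<1$.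

**Step 3: conclusion.** For any fixed $k\ge1$, the inequality $\lambda_k\le C\big(\frac1V\int|H|^p\big)^{2/p}$ would force $1\le C\cdot o(1)$ on $\Sigma_\varepsilon$. So no such $C$ exists for $0<p<1$, although all $\Sigma_\varepsilon$ are embedded convex hypersurfaces, and hence the estimate with the factor $k^{2/n}$ fails too. For $p\ge1$, Hölder's inequality gives $\frac1V\int|H|\le\big(\frac1V\int|H|^p\big)^{1/p}$, and the estimate follows from Theorem 1. $\blacksquare$

## 10. Two consequences: an isoperimetric inequality and immersions into spheres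

**Large $k$.** Divide the inequality of Theorem 1 by $k^{2/n}$ and let $k\to\infty$. By Weyl's law the left side tends to a constant depending on $n$ times $V^{-2/n}$, so $V^{-1/n}\le C'(n)\frac1V\int|H|\,d\mu$, i.e.
$$V^{(n-1)/n}\le C'(n)\int_\Sigma|H|\,d\mu .$$
This is the Michael–Simon–Allard isoperimetric inequality for closed immersed submanifolds. Theorem 1 is thus a version of it valid at every level of the spectrum.

**Immersions into the unit sphere.** If $\phi$ maps into the unit sphere, with mean curvature vector $H_S$ there, then $H=H_S-\phi$ with $H_S\perp\phi$, so $|H|^2=1+|H_S|^2$. Theorem 1 becomes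
$$\lambda_k\le C(n)\Big(\frac1V\int_\Sigma\sqrt{1+|H_S|^2}\,d\mu\Big)^2k^{2/n},$$
again with $C(n)$ independent of the codimension.
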